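# Knots whose Jones polynomial is $1$ modulo $n$

## 1. Brackets, tangles and $n$-trivial knots

**The Kauffman bracket.** Write $\Lambda=\mathbb Z[A^{\pm1}]$ and $\delta=-A^2-A^{-2}$. The bracket $\langle D\rangle\in\Lambda$ of a link diagram $D$ is obtained by replacing each crossing by $A\cdot(\text{its }A\text{-smoothing})+A^{-1}\cdot(\text{its other smoothing})$ and each closed loop by $\delta$. So a round circle has bracket $\delta$. The bracket is unchanged by Reidemeister moves RII and RIII, and an RI move multiplies it by $-A^{\pm3}$.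

**The Jones polynomial.** For a knot diagram $D$ of writhe $w$ (Kauffman 1987),
$$V=(-A^3)^{-w}\,\langle D\rangle/\delta,\qquad t=A^{-4}.$$
For a knot, $V\in\mathbb Z[t^{\pm1}]$, $V(1)=1$ and $V'(1)=0$ (Jones 1985). The unknot has $V=1$, and $V(K\#K')=V(K)V(K')$. We compute inside the field $\mathbb Q(A)$. Since $1,A,A^2,A^3$ is a basis of $\mathbb Q(A)$ over $\mathbb Q(t)$, we have $\Lambda\cap\mathbb Q(t)=\mathbb Z[t^{\pm1}]$.

**2-tangles.** A 2-tangle lives in a disc and has four ends NW, NE, SW, SE. Let $I$ be two vertical strands (NW–SW and NE–SE), and let $E$ consist of the arcs NW–NE and SW–SE. Resolving all crossings gives $\langle T\rangle=xI+wE$ with $x,w\in\Lambda$. We use three operations.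

- *Stacking* $TT'$, with $T$ on top. On brackets it is the bilinear product with unit $I$ and $E^2=\delta E$.
- *Juxtaposition* $T\boxplus T'$, joining NE, SE of the left tangle to NW, SW of the right one. Here $I\boxplus I=\delta I$ (the two inner strands close up to a loop), $I\boxplus E=E\boxplus I=I$ and $E\boxplus E=E$.
- *Rotation* $T\mapsto T^r$ by a quarter turn. It exchanges $I$ and $E$ in the bracket, so $\langle T^r\rangle=wI+xE$.

A 2-tangle without closed components has *type* $I$, $E$ or $X$, according to whether its arcs connect the ends like $I$, like $E$, or like a crossing (NW–SE and NE–SW). Rotation swaps types $I$ and $E$ and preserves $X$.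

**Example 1 (twists).** Let $\sigma$ be the crossing of two vertical strands whose $A$-smoothing is $I$, so $\langle\sigma\rangle=AI+A^{-1}E$. Put
$$\theta=-A^{-3},\qquad q=\theta/A=-A^{-4}=-t .$$
Then
$$\delta=-A^2(1+t)=A^2(q-1),\qquad \delta^2=2-q-q^{-1}=-q^{-1}(q-1)^2 .$$
Since $A+A^{-1}\delta=-A^{-3}$, we have $\sigma E=E\sigma=\theta E$. Let $f=I-\delta^{-1}E$. From $E^2=\delta E$ one gets $fE=Ef=0$ and $f^2=f$, and then $\sigma f=Af$. Since $I=f+\delta^{-1}E$, for every $j\in\mathbb Z$
$$\sigma^j=A^jf+\theta^j\delta^{-1}E=A^jI+b_jE,\qquad b_j=\frac{\theta^j-A^j}{\delta}.\tag{1}$$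
The tangle $\sigma^j$ has type $I$ for $j$ even and type $X$ for $j$ odd.

**Example 2 (the closures of $\sigma^j$).** Close $\sigma^j$ as a braid: $I$ becomes two loops and $E$ one loop. For $j$ odd the result is a knot, and by (1)
$$\frac{A^j\delta^2+b_j\delta}{\delta}=\frac{A^j(\delta^2-1)+\theta^j}{\delta}=\frac{A^j}{\delta}\,(q^j+1-q-q^{-1})=A^{j-2}q^{-1}\,\frac{q^{j+1}-q^2+q-1}{q-1}.$$
For $j=3$ the last fraction is $q^3+q^2+1$. With $w=3$ this gives $V=-A^{-9}\cdot Aq^{-1}(1+q^2+q^3)=-t^2\cdot(-t^{-1})(1+t^2-t^3)=t+t^3-t^4$, a trefoil. Indeed $V(1)=1$ and $V'(1)=1+3-4=0$.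

**Definition ($n$-trivial).** Let $n\ge2$. A nontrivial knot $K$ is *$n$-trivial* if $V(K)\equiv1\pmod n$, that is, all coefficients of $V(K)-1$ are divisible by $n$.

**Example 3.** For odd $j\ge3$ the closure of $\sigma^j$ is not $n$-trivial for any $n\ge 2$. By Example 2, $(q-1)V=\pm A^e(q^{j+1}-q^2+q-1)$ for some $e$. Since $V\in\mathbb Z[q^{\pm1}]$, $A^e$ is up to sign a power of $q$. Modulo $n$ the right side has exactly four nonzero coefficients, all $\pm1$, because the exponents $0,1,2,j+1$ are distinct. If $V\equiv1$, the left side is $q-1$, with only two.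

**The problem.** *Given any integer $n\ge2$, do there exist $n$-trivial knots?* It is posed in Guillaume Pagel, "On the modular Jones polynomial", arXiv:2008.00716 (2020). Stated there as known: $2^k$- and $3^k$-trivial knots exist for every $k\ge1$; an $n$-trivial knot gives $n^k$-trivial knots for all $k\ge1$; no knot with at most 16 crossings is $5$-trivial. We use none of these. The answer is yes.

**Theorem A.** For every $n\ge 2$ there is a knot $K$ with $V(K)\neq 1$ (so $K$ is nontrivial) and $V(K)\equiv 1 \pmod n$.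

**Theorem B.** For all integers $n,\ell,m\ge 1$ there is a knot $K$ with $V(K)\ne 1$ and $V(K)-1\in n\,(1-t^{\ell})^m\,\mathbb Z[t^{\pm1}]$. Moreover, for every knot $J$ there are infinitely many knots $K_j$, with pairwise distinct Jones polynomials, such that $V(K_j)-V(J)\in n(1-t^{\ell})^m\mathbb Z[t^{\pm1}]$.

## 2. Deviations add under connected sum

Suppose we had a $2$-trivial knot $K$ and a $3$-trivial knot $K'$ and wanted a $6$-trivial one. The first thing to try is $K\#K'$:
$$V(K\#K')-1=\big(V(K)-1\big)+\big(V(K')-1\big)+\big(V(K)-1\big)\big(V(K')-1\big).$$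
The last term is divisible by $6$, but the two linear terms ruin the sum: modulo $2$ the right side is $V(K')-1$, so $K\#K'$ passes modulo $2$ only if $K'$ already did.

So there are two tasks. First, for each prime $p$, find a local modification of a diagram (a tangle) that is trivial modulo $p$ as far as the bracket can see, but not trivial. Second, find a way of inserting several such tangles into one diagram so that only the *product* of their deviations survives, with all partial terms cancelled, and with a nonzero coefficient. Sections 3 and 4 do the first task, Sections 5 and 6 the second.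

## 3. Normal tangles and their deviation

**Definition (normal tangle).** A 2-tangle $T$ with $\langle T\rangle=xI+wE$ is *normal* if it has no closed components and $\eta_T:=x+\delta w$ is a unit $\pm A^k$. Then put $y_T=x/\eta_T\in\Lambda$, and call $y_T-1$ the *deviation* of $T$.

Note that $TE=\eta_TE$ on brackets: a normal tangle, once capped off, is invisible up to a unit. Substituting $I=f+\delta^{-1}E$ gives $xI+wE=xf+\delta^{-1}(x+\delta w)E$, so
$$\langle T\rangle=\eta_T\big(y_Tf+\delta^{-1}E\big)=\eta_T\big(I+(y_T-1)f\big).\tag{2}$$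
Deviation $0$ means that the bracket is a unit times that of the trivial tangle $I$.

**Example 4.** By (1), $\sigma^j$ is normal with $\eta=\theta^j$ and $y=q^{-j}$. The tangle $E$ is not normal ($\eta=\delta$). Neither is the rotated clasp $(\sigma^2)^r$, whose bracket is $b_2I+A^2E$ with $b_2=1-A^{-4}$: here $\eta=1-A^{-4}+\delta A^2=-A^4-A^{-4}$.

**Stacking.** If $T,T'$ are normal of types $I$ or $X$, then $TT'$ has type $I$ or $X$ without closed components, and (2) with $f^2=f$, $fE=Ef=0$, $(\delta^{-1}E)^2=\delta^{-1}E$ gives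
$$\langle TT'\rangle=\eta_T\eta_{T'}\big(y_Ty_{T'}f+\delta^{-1}E\big).$$
So $TT'$ is normal, $\eta_{TT'}=\eta_T\eta_{T'}$ and $y_{TT'}=y_Ty_{T'}$.

Twists and stacking alone do not suffice: they produce only $y=q^{-j}$, and $q^{-j}-1$ with $j\ne0$ is not divisible by any $n\ge2$. We need an operation that acts on $y$ in another way.

## 4. Multiplying the deviation by $1+q+q^2+q^3$, and Frobenius

Put $z=1+q+q^2+q^3$, so that $z(q-1)=q^4-1$. Suppose some operation $F$ multiplies deviations by $z$. Applied $p$ times to $\sigma^{-p}$, which has deviation $q^p-1$, it gives deviation $z^p(q^p-1)$. Modulo $p$ the Frobenius congruence turns this into $q^{4p}-1$, the deviation of the plain twist $\sigma^{-4p}$. Stacking with $\sigma^{4p}$ then leaves something trivial modulo $p$. The operation is the following: for $T$ normal of type $I$ or $X$ put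
$$F(T)=\sigma^{-2}\cdot H,\qquad H=(T^r\sigma^{-2})\boxplus\sigma^{2}.$$

**Lemma 1.** $F(T)$ is normal of type $I$, with $\eta_{F(T)}=\theta^{-2}\eta_T$ and
$$y_{F(T)}-1=z\,(y_T-1),\qquad z=1+q+q^2+q^3.\tag{3}$$

*Proof.* **Step 1: types.** We check that $F(T)$ has type $I$ and no closed components. If $T$ has type $I$, then $T^r$ has type $E$, and stacking the pure braid $\sigma^{-2}$ below keeps type $E$. Juxtaposing with the type-$I$ tangle $\sigma^2$ gives the arcs NW – (top arc) – (left strand of $\sigma^2$) – (bottom arc) – SW and NE–SE, so type $I$. If $T$ has type $X$, then so does $T^r\sigma^{-2}$. In $H$, the end NW runs to SE of the left factor, up the left strand of $\sigma^2$ to NE of the left factor, and then to SW; the right strand of $\sigma^2$ is NE–SE. Again the type is $I$. In both cases all arcs have been used, so there are no closed components. Stacking $\sigma^{-2}$ on top keeps type $I$.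

**Step 2: the bracket of $H$.** We compute it from the rules. Let $\langle T\rangle=xI+wE$, $\eta=\eta_T$, $y=y_T$. Then $\langle T^r\rangle=wI+xE$, and multiplying by $\sigma^{-2}=A^{-2}I+b_{-2}E$, with $E\sigma^{-2}=\theta^{-2}E$,
$$\langle T^r\sigma^{-2}\rangle=x'I+w'E,\qquad x'=wA^{-2},\quad w'=wb_{-2}+x\theta^{-2}.$$
Juxtaposing with $\sigma^2=A^2I+b_2E$ gives $\langle H\rangle=XI+WE$ with
$$X=x'(\delta A^2+b_2)+w'A^2,\qquad W=w'b_2 .$$

**Step 3: $H$ is normal with $\eta_H=\eta$.** From the definition of $b_j$,
$$A^{-2}b_2=\tfrac{q^2-1}{\delta},\quad \theta^2b_{-2}=\tfrac{1-q^2}{\delta},\quad A^2b_{-2}=\tfrac{q^{-2}-1}{\delta},\quad A^2+\delta b_2=\theta^2 .$$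
Hence
$$X+\delta W=x'(\delta A^2+b_2)+w'\theta^2=w\Big(\delta+\frac{q^2-1}{\delta}+\frac{1-q^2}{\delta}\Big)+x=x+\delta w=\eta .$$

**Step 4: the value of $y$.** Similarly, using $A^2\theta^{-2}=q^{-2}$,
$$X=w\Big(\delta+\frac{q^2+q^{-2}-2}{\delta}\Big)+xq^{-2}.$$
Divide by $\eta$. Since $\eta=x+\delta w$, we have $w/\eta=(1-y)/\delta$. With $\delta^2-2=-q-q^{-1}$,
$$y_H=q^{-2}y+(1-y)\,\frac{q^2+q^{-2}-q-q^{-1}}{\delta^2}.$$
The numerator is $q^{-2}(q^4-q^3-q+1)=q^{-2}(q^3-1)(q-1)$ and $\delta^2=-q^{-1}(q-1)^2$, so the fraction equals $-q^{-1}(1+q+q^2)$. Stacking $\sigma^{-2}$ multiplies $y$ by $q^2$ and $\eta$ by $\theta^{-2}$: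
$$y_{F(T)}=q^2y_H=y-(1-y)(q+q^2+q^3),$$
which is (3). $\square$

**Example 5.** $F(\sigma^{-1})$ has $y=1+z(q-1)=q^4$, the same as $\sigma^{-4}$. So $\sigma^4F(\sigma^{-1})$ has deviation exactly $0$: with exponent $1$ we get an identity. With a prime exponent we get a congruence that is not an identity.

For a prime $p$ put $S_p=\sigma^{4p}\cdot F^p(\sigma^{-p})$. By Lemma 1 and stacking, $S_p$ is normal of type $I$, and $y_{S_p}=q^{-4p}\big(1+z^p(q^p-1)\big)$, so
$$d_p:=y_{S_p}-1=q^{-4p}\big[z^p(q^p-1)-(q^{4p}-1)\big].\tag{4}$$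

**Lemma 2.** (a) $d_p\in p\,\mathbb Z[q^{\pm1}]$; (b) $d_p\neq0$; (c) $d_p$ vanishes at $q=-1$.

*Proof.* (a) Modulo $p$, $z^p\equiv1+q^p+q^{2p}+q^{3p}$, so $z^p(q^p-1)\equiv q^{4p}-1$. (b) The derivative of the bracketed polynomial at $q=1$ is $4^p\cdot p-4p\ne0$. (c) $z(-1)=0$ and $(-1)^{4p}=1$. $\square$

**Example 6.** For $p=2$, $z^2=1+2q+3q^2+4q^3+3q^4+2q^5+q^6$, and (4) gives $d_2=2q^{-7}(q^4-1)(q^2+q+1)$: even, nonzero, and zero at $q=-1$.

**Prime powers.** For $k\ge1$ let $S_{p,k}$ be the stack of $p^{k-1}$ copies of $S_p$. It is normal of type $I$ with deviation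
$$D_{p,k}=(1+d_p)^{p^{k-1}}-1 .$$

- $D_{p,k}\in p^k\mathbb Z[q^{\pm1}]$: if $a=1+p^jc$ with $j\ge1$, then $a^p=1+p^{j+1}c+\sum_{i\ge2}\binom pi p^{ij}c^i\equiv1\pmod{p^{j+1}}$, since $ij\ge 2j\ge j+1$. Start from $1+d_p\equiv 1\pmod p$ and apply this $k-1$ times.
- $D_{p,k}$ vanishes at $q=-1$, because $d_p$ does.
- $D_{p,k}\ne0$: otherwise $1+d_p$ is a root of unity in $\mathbb Q(q)$. Elements of $\mathbb Q(q)$ algebraic over $\mathbb Q$ are rational, so $1+d_p=\pm1$. It is not $1$ by (b), and not $-1$ since its value at $q=-1$ is $1$.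

**Stacking does not mix primes.** The stack $S_2S_3$ has deviation $d_2+d_3+d_2d_3\equiv d_3\pmod 2$. In the bracket of (4) for $p=3$ the coefficient of $q$ is $-3$, so $d_3$ is not even. This is the obstruction of Section 2 again.

## 5. A diagram with $r$ slots in which only the product of deviations survives

We build a diagram with $r$ slots such that, as soon as one slot holds a trivial filling, the others become ineffective.

**Step 1: the blocks.** Fix $r\ge2$. In a horizontal band take $4r$ vertical strands, grouped from left to right into 2-strand strips $L_1,R_1,\dots,L_r,R_r$. Above the band, join $L_i$ and $R_i$ by two nested caps: the left strand of $L_i$ to the right strand of $R_i$, and the right strand of $L_i$ to the left strand of $R_i$. Below $R_i$ put a disc, the slot $B_i$, and attach the two lower ends of $R_i$ to NW and NE of $B_i$. Attach the lower end of the right strand of $L_i$ to SW of $B_i$. Let $\mathrm{in}_i$ be the lower end of the left strand of $L_i$ and $\mathrm{out}_i$ the end SE of $B_i$. Join $\mathrm{out}_i$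 to $\mathrm{in}_{i+1}$ for $i<r$, and $\mathrm{out}_r$ to $\mathrm{in}_1$ by an arc below everything. All these arcs are disjoint.

Recall the Temperley–Lieb algebra $TL_N$: it has as basis the crossingless diagrams with $N$ lower and $N$ upper ends, its product is stacking, and loops are replaced by $\delta$. It is generated by the elements $e_i$ (a cap below a cup at positions $i,i+1$). For example, $TL_2$ has basis $I,E$, with $e_1=E$. For $Y\in TL_{4r}$ placed in the band and $t_i\in\{I,E\}$ placed in $B_i$, extended multilinearly, let $\Phi_Y(t_1,\dots,t_r)$ be the bracket of the resulting diagram.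

**Step 2: the unbraided case $Y=1$.** We compute $\Phi_1$. The inner strands of $L_i,R_i$ connect NW to SW of $B_i$; the outer ones connect $\mathrm{in}_i$ to NE. If $t_i=E$, the route is $\mathrm{in}_i$, NE, NW, SW, SE: a single arc from $\mathrm{in}_i$ to $\mathrm{out}_i$. If $t_i=I$, there is an arc $\mathrm{in}_i$, NE, SE and a separate loop through NW and SW. The arcs of all blocks close up to one loop. Hence
$$\Phi_1(t_1,\dots,t_r)=\delta\prod_i\lambda(t_i),\qquad\lambda(E)=1,\quad\lambda(I)=\delta,\tag{5}$$
and this holds for any number $\ge1$ of blocks. Put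
$$g=E-\delta^{-1}I,\qquad\text{the rotation of } f;\qquad \lambda(g)=0 .$$
If $S$ is normal of type $I$ with deviation $D$, then (2) gives $\langle S^r\rangle=\eta_S(E+Dg)$. Because $\lambda(g)=0$, the unbraided diagram sees no deviation at all. So we put a braid in the band that becomes trivial when any one block is removed.

**Step 3: a Brunnian pure braid.** Let $P_r\subset B_r$ be the pure braid group, with its standard generators
$$A_{kl}=\beta\sigma_k^2\beta^{-1},\qquad\beta=\sigma_{l-1}\cdots\sigma_{k+1}\qquad(k<l),$$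
full twists of strands $k$ and $l$. Write $[x,y]=xyx^{-1}y^{-1}$ and put
$$\gamma=A_{12}\ \ (r=2),\qquad \gamma=[A_{1r},[A_{2r},\dots,[A_{r-2,r},A_{r-1,r}]\dots]]\ \ (r\ge3).$$
For example, $\gamma=[A_{13},A_{23}]$ for $r=3$. Deleting strand $j$ is a homomorphism $P_r\to P_{r-1}$ that sends $A_{kl}$ to $1$ if $j\in\{k,l\}$: the full twist in the middle disappears and the conjugator cancels. Deleting strand $r$ kills every $A_{jr}$. Deleting strand $j<r$ kills one entry of the iterated commutator, and $[x,1]=[1,x]=1$. So deleting any one strand makes $\gamma$ trivial. (For $r=2$ what remains is a one-strand braid.)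

**Step 4: doubling the strands in front of the $L$-strips.** We turn $\gamma$ into a braid on the $4r$ strands. In a braid diagram on $r$ strands, replace strand $j$ by two blackboard-parallel strands, forming the strip $R_j$, and add all strips $L_j$ as vertical strands behind everything, so that at each crossing of an $R$-strand with an $L$-strand the $R$-strand is on top. Call the result $\iota$ of the braid. For example, for $r=2$ the diagram $\iota(A_{12})$ brings the strip $R_2$ leftward over $L_2$, twists it fully around $R_1$, and returns it over $L_2$.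

The map $\iota$ is well defined on braids. In space, if strand $j$ at a given height has horizontal position $x$ and depth $d$, its double consists of the points with positions $x\pm c$ for a small constant $c$, at the same depth $d$. We place all this in front of the half-space containing the fixed $L$-strands. An isotopy of braids, with $c$ small enough for the whole compact isotopy, doubles to an isotopy that stays in front of the $L$-strands. Thus equal braids have images equal in the braid group, and $\iota:P_r\to P_{4r}$ is a homomorphism. Equal braids have diagrams related by RII and RIII, so they have equal bracket. In algebraic terms, $\rho(\sigma_i)=A+A^{-1}e_i$ defines a homomorphism $\rho$ from $B_{4r}$ to the units of $TL_{4r}$. Put $\tilde\gamma=\iota(\gamma)$ and $\Phi=\Phi_{\rho(\tilde\gamma)}$.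

**Step 5: one trivial slot unravels the diagram.**

**Lemma 3.** If some $t_j=E$, then $\Phi(t_1,\dots,t_r)=\delta\prod_i\lambda(t_i)$.

*Proof.* By multilinearity let all $t_i\in\{I,E\}$. Since $t_j=E$, the two lower ends of $R_j$ are joined by the arc NW–NE of $B_j$. So $R_j$, the nested caps and $L_j$ form a long finger of two parallel strands, whose tip is that arc. We retract the finger.

The two strands of $R_j$ do not cross each other, and the strip does not cross itself, since strand $j$ of $\gamma$ does not. Follow $R_j$ upward from the tip. The strip is crossed transversally by single strands, each of which passes over both strands of $R_j$ or under both. (Some may be strands of $L_j$, which pass under.) The tip and the first such strand bound an empty bigon, which an RII move removes. Repeating this pulls the tip up through all of $R_j$ and then across the caps, where there are no crossings. Now $R_j$ is gone, so $L_j$ is crossed only by strands of strips $R_i$ with $i\ne j$, each of which passes over both strands of $L_j$. The tip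 retracts down $L_j$ by RII moves in the same way.

What remains of block $j$ is a plain arc from $\mathrm{in}_j$ to SW of $B_j$, continued by the arc SW–SE of $E$ to $\mathrm{out}_j$. What remains in the band is $\iota$ of "$\gamma$ with strand $j$ deleted", for the other $r-1$ blocks. By Step 3 that is $\iota$ of the trivial braid, and RII and RIII moves make it trivial. No RI move was used, so the bracket has not changed. Now (5) with $r-1\ge1$ blocks gives $\delta\prod_{i\ne j}\lambda(t_i)$, and $\lambda(t_j)=1$. $\square$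

**Step 6: the knot and its bracket.** Let $S^{(1)},\dots,S^{(r)}$ be normal tangles of type $I$, with deviations $D_i$ and units $\eta_i$. Let $K$ be the diagram with the braid $\tilde\gamma$ in the band and $(S^{(i)})^r$ in $B_i$. Each filling has type $E$ without closed components, and $\tilde\gamma$ is pure, so $K$ has as many components as the diagram with $Y=1$ and all slots $E$, namely one. So $K$ is a knot.

Insert $\langle(S^{(i)})^r\rangle=\eta_i(E+D_ig)$ and expand. Consider the term with $g$ in the slots of a subset $U\subseteq\{1,\dots,r\}$ and $E$ elsewhere. If $U$ is proper, some slot holds $E$ and Lemma 3 applies: for $U=\emptyset$ the term is $\delta$, and for $U$ nonempty it is $0$ because $\lambda(g)=0$. Only $U=\{1,\dots,r\}$ remains: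
$$\langle K\rangle=\Big(\prod_i\eta_i\Big)\Big(\delta+G\prod_{i=1}^rD_i\Big),\qquad G:=\Phi(g,\dots,g),\qquad\delta^rG\in\Lambda.\tag{6}$$
The last statement holds because $g=E-\delta^{-1}I$ and $\Phi$ takes values in $\Lambda$ on $I$'s and $E$'s. The element $G$ depends only on $r$. If $G$ were $0$, all our knots would have trivial Jones polynomial up to a unit, so we must show $G\ne0$.

## 6. The constant $G$ is nonzero

We expand $G$ at $A=-1$ and find its leading coefficient. Send $A\mapsto-e^{h}$. This embeds $\Lambda$ in $\mathbb Q[[h]]$, since the series $e^{kh}$, $k\in\mathbb Z$, are linearly independent. Now $\delta=-2\cosh 2h=-2+O(h^2)$ is invertible, so $\Lambda[\delta^{-1}]$ embeds too. We expand elements of $TL_N$ coefficientwise in the diagram basis. Since the structure constants are powers of $\delta$, leading terms multiply as in the Temperley–Lieb algebra with loop value $-2$, written $TL_N(-2)$.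

**Step 1: evaluating planar diagrams with loop value $-2$ by linear maps.** Let $U=\mathbb C^2$ with basis $v_1,v_2$, let $\epsilon=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, so $\epsilon^2=-1$, and put
$$\mathrm{cap}(v_a\otimes v_b)=\epsilon_{ab},\qquad \mathrm{cup}(1)=-\sum_{a,b}\epsilon_{ab}\,v_a\otimes v_b .$$
A loop has value $-\sum\epsilon_{ab}^2=-2$. Both zigzags are the identity:
$$(\mathrm{cap}\otimes1)(1\otimes\mathrm{cup})v_c=-\sum\epsilon_{ca}\epsilon_{ab}v_b=v_c,\qquad(1\otimes\mathrm{cap})(\mathrm{cup}\otimes1)v_c=-\sum\epsilon_{ab}\epsilon_{bc}v_a=v_c .$$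
So planar diagrams, read from bottom to top, are evaluated by linear maps, independently of planar isotopy, with loops giving $-2$. In particular we get an algebra homomorphism $TL_N(-2)\to\mathrm{End}(U^{\otimes N})$, written $\mapsto$ below. On two strands
$$e\mapsto\mathrm{cup}\circ\mathrm{cap}:\ v_a\otimes v_b\mapsto-\epsilon_{ab}(v_1\otimes v_2-v_2\otimes v_1),\qquad\text{that is,}\quad e\mapsto-(1-P),$$
where $P$ is the flip. At $h=0$ we have $A=-1$, so $\rho(\sigma_i)|_{h=0}=-1-e_i\mapsto-P_{i,i+1}$, a permutation operator up to sign.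

**Step 2: first-order terms of pure braids.** We show that to first order a pure braid only records linking numbers. By (1),
$$\rho(\sigma_i^2)=A^2+b_2e_i=A^2+(1-A^{-4})e_i=1+h(2+4e_i)+O(h^2).$$
Let $T_1,T_2,T_3$ be the Pauli matrices divided by $2$. On symmetric tensors $\sum_aT_a\otimes T_a$ is $\frac14$, on antisymmetric ones $-\frac34$, so
$$P=\tfrac12+2\sum_aT_a\otimes T_a,\qquad 2+4e_i\mapsto4P-2=8\sum_aT_a\otimes T_a .$$
The textbook fact we need is that $P_N$ is generated by the $A_{kl}=\beta\sigma_k^2\beta^{-1}$. Hence every $b\in P_N$ satisfies $\rho(b)=1+hb_1+O(h^2)$, and $b\mapsto b_1$ is a homomorphism to the additive group of $TL_N(-2)$. Let $\mathrm{lk}_{kl}(b)$ be half the signed number of crossings of strands $k$ and $l$, normalized so that $\mathrm{lk}_{i,i+1}(\sigma_i^2)=1$. This is a homomorphism $P_N\to\mathbb Z$. It is $1$ on $A_{kl}$ and $0$ on the other generators, since the crossings of $\beta$ and $\beta^{-1}$ cancel pair by pair. So if $b$ is written as a word in the generators, $A_{kl}$ has exponent sum $\mathrm{lk}_{kl}(b)$,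 and
$$b_1=\sum_{k<l}\mathrm{lk}_{kl}(b)\,a_{kl},\qquad a_{kl}\mapsto8\sum_aT_a^{(k)}T_a^{(l)} .$$
For the second formula, conjugate $8\sum_aT_a^{(k)}T_a^{(k+1)}$ by $\rho(\beta)|_{h=0}$, which acts as $\pm$ the permutation operator carrying positions $k,k+1$ to $k,l$.

**Step 3: the first-order term of $\iota(A_{jr})$.** We list the linking numbers. They are $1$ between each strand of $R_j$ and each strand of $R_r$. They are $0$ between the two strands of one strip, which do not cross. They are $0$ between an $R$-strand and an $L$-strand: the $R$-strand is always in front, the $L$-strand is fixed, and the left-to-right and right-to-left passages cancel. They are $0$ for all other pairs. Writing $T^R=T\otimes1+1\otimes T$ on the strip $R$, we get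
$$\rho(\iota(A_{jr}))=1+h\,\omega_j+O(h^2),\qquad\omega_j\mapsto8\sum_aT_a^{R_j}T_a^{R_r}.$$

**Step 4: the leading term of $\rho(\tilde\gamma)$.** Suppose $x=1+h^aX+O(h^{a+1})$ and $y=1+h^bY+O(h^{b+1})$ with $a,b\ge1$. Then
$$[x,y]-1=(xy-yx)x^{-1}y^{-1}=h^{a+b}(XY-YX)+O(h^{a+b+1}),$$
because $xy-yx$ is the commutator of $x-1$ and $y-1$. Since $\gamma$ contains $r-1$ generators,
$$\rho(\tilde\gamma)=1+h^{r-1}\Omega+O(h^r),\qquad\Omega=[\omega_1,[\omega_2,\dots,[\omega_{r-2},\omega_{r-1}]\dots]]$$
($\Omega=\omega_1$ if $r=2$). Operators on different strips commute, and $X\mapsto X^R$ is a Lie algebra homomorphism. So if $W$ acts on strips other than $R_j,R_r$, then $[T_a^{R_j}T_a^{R_r},\,W\,Y^{R_r}]=T_a^{R_j}W\,[T_a,Y]^{R_r}$. By induction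
$$\Omega\mapsto8^{r-1}\sum_{a_1,\dots,a_{r-1}}T_{a_1}^{R_1}\cdots T_{a_{r-1}}^{R_{r-1}}\,(C_{a_1\dots a_{r-1}})^{R_r},\qquad C_a=T_a,\quad C_{a_1\dots a_k}=[T_{a_1},C_{a_2\dots a_k}].$$
Since $\Phi_1(g,\dots,g)=0$ by (5),
$$G=h^{r-1}\,\Phi^0_\Omega(g_0,\dots,g_0)+O(h^r),\qquad g_0=E+\tfrac12I,$$
where $\Phi^0$ is $\Phi$ computed with loop value $-2$.

**Step 5: evaluating the closed diagram with operators in the band.** Let $X_1,\dots,X_r\in\mathfrak{sl}_2$, and put the operator $\prod_iX_i^{R_i}$ in the band. We compute the resulting value with all slots $g_0$.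

*Slots $E$ contribute nothing.* If slot $i$ holds $E$, the lower part of the diagram has a cup on the strip $R_i$. The tensor $X^{R}\,\mathrm{cup}(1)$ has coefficient matrix $-(X\epsilon+\epsilon X^{\mathsf T})=-\operatorname{tr}(X)\,\epsilon=0$ (this is the linearization of $X\epsilon X^{\mathsf T}=\det(X)\,\epsilon$ at $X=1$). So the value is $0$.

*All slots $I$.* This comes with the coefficient $(\frac12)^r$. Number the strands of block $i$ from left to right $1_i,2_i$ (in $L_i$), $3_i,4_i$ (in $R_i$). The caps join $1_i$ to $4_i$ and $2_i$ to $3_i$. Below the band, cups join $2_i$ to $3_i$, $4_i$ to $1_{i+1}$ for $i<r$, and $1_1$ to $4_r$. The operator $X_i^{R_i}$ is $X_i$ on $3_i$ plus $X_i$ on $4_i$. With $X_i$ on $3_i$, the loop through $2_i,3_i$ gives $-\sum\epsilon_{ab}\epsilon_{ac}(X_i)_{cb}=-\operatorname{tr}X_i=0$. So each $X_i$ sits on $4_i$, and each small loop gives $-2$. The long loop remains. Let $\alpha_i,\beta_i$ be the basis indices on $1_i,4_i$ below the band. The cap gives $\mathrm{cap}(v_{\alpha_i}\otimes X_iv_{\beta_i})=(\epsilon X_i)_{\alpha_i\beta_i}$,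 and the $r$ cups give $(-1)^r\epsilon_{\alpha_1\beta_r}\prod_{i<r}\epsilon_{\beta_i\alpha_{i+1}}$. So the long loop has the value
$$(-1)^r\sum_{\alpha_1,\beta_r}\epsilon_{\alpha_1\beta_r}\big(\epsilon X_1\,\epsilon\epsilon\,X_2\,\epsilon\epsilon\cdots\epsilon\epsilon\,X_r\big)_{\alpha_1\beta_r}=(-1)^r(-1)^{r-1}\operatorname{tr}(\epsilon^{\mathsf T}\epsilon\,X_1\cdots X_r)=-\operatorname{tr}(X_1\cdots X_r).$$
Together with $(\frac12)^r(-2)^r$ the total is
$$(-1)^{r+1}\operatorname{tr}(X_1X_2\cdots X_r).\tag{7}$$
Applying (7) to each summand of $\Omega$, with $X_i=T_{a_i}$ for $i<r$ and $X_r=C_{a_1\dots a_{r-1}}$,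
$$\Phi^0_\Omega(g_0,\dots,g_0)=(-1)^{r+1}8^{r-1}\operatorname{tr}Q_{r-1},\qquad Q_k=\sum_{a_1,\dots,a_k}T_{a_1}\cdots T_{a_k}\,C_{a_1\dots a_k}.$$

**Step 6: $Q_k=(-1)^{k-1}\frac34\cdot1$ for all $k\ge1$.** We use induction. First, $Q_1=\sum_aT_a^2=\frac34$. Comparing matrix entries in $\sum_aT_a\otimes T_a=\frac12P-\frac14$ gives $\sum_a(T_a)_{ij}(T_a)_{kl}=\frac12\delta_{il}\delta_{jk}-\frac14\delta_{ij}\delta_{kl}$ (with Kronecker deltas), so $\sum_aT_aMT_a=\frac14(2\operatorname{tr}M-M)$ for every $2\times2$ matrix $M$. For $k\ge2$ write $Z=T_{a_2}\cdots T_{a_k}$ and $Y=C_{a_2\dots a_k}$. Then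
$$\sum_{a}T_aZ[T_a,Y]=\tfrac14(2\operatorname{tr}Z-Z)Y-\tfrac14\big(2\operatorname{tr}(ZY)-ZY\big)=\tfrac12\operatorname{tr}(Z)\,Y-\tfrac12\operatorname{tr}(ZY).$$
Now sum over $a_2,\dots,a_k$. The element $\sum\operatorname{tr}(Z)Y\in\mathfrak{sl}_2$ is the image of $\sum T_{a_2}\otimes T_{a_2}\otimes\cdots\otimes T_{a_k}\otimes T_{a_k}$ under a map equivariant for conjugation. That tensor is invariant under simultaneous conjugation, because $\sum_aT_a\otimes T_a=\frac12P-\frac14$ and $P$ commutes with $u\otimes u$. Hence $\sum\operatorname{tr}(Z)Y$ commutes with every invertible matrix, so it is scalar. Being traceless, it is $0$. Therefore $Q_k=-\frac12\operatorname{tr}(Q_{k-1})\cdot1=-(-1)^{k-2}\frac34\cdot1=(-1)^{k-1}\frac34\cdot1$.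

Consequently $\operatorname{tr}Q_{r-1}=(-1)^r\frac32$ and
$$G=-\tfrac32\,8^{r-1}\,h^{r-1}+O(h^r),\qquad\text{in particular } G\neq0.\tag{8}$$

## 7. Proof of Theorem A

Let $r\ge2$ and let $K$ be the knot of Section 5, Step 6. Assume that all $D_i$ lie in $\mathbb Z[q^{\pm1}]=\mathbb Z[t^{\pm1}]$, are nonzero, and vanish at $q=-1$. Dividing (6) by $\delta$ and normalizing,
$$V(K)=u\Big(1+\delta^{-1}G\prod_iD_i\Big),\qquad u=(-A^3)^{-w}\prod_i\eta_i=\pm A^k .$$

**Step 1: $u=1$.** We compare expansions in $h$. Since $q=-e^{-4h}$, each $D_i$ is $O(h)$. As $r\ge2$, the factor in parentheses is $1+O(h^2)$. Also $V(K)=1+O(h^2)$, because $t=e^{-4h}$, $V(1)=1$ and $V'(1)=0$. Hence $u=\pm(-1)^ke^{kh}$ is $1+O(h^2)$. The linear term forces $k=0$, and then the sign is $+$. So, using (8), $\delta^rG\in\Lambda$ and $\delta=-A^2(1+t)$,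
$$V(K)-1=\delta^{-1}G\prod_{i=1}^rD_i\neq0,\qquad(1+t)^{r+1}\big(V(K)-1\big)\in\Big(\prod_{i=1}^rD_i\Big)\Lambda.\tag{9}$$

**Step 2: choosing the fillings.** Let $n=\prod_{i=1}^sp_i^{k_i}\ge2$ with distinct primes $p_i$. Take $r=\max(2,s)$ and $S^{(i)}=S_{p_i,k_i}$ for $i\le s$; if $s=1$, take also $S^{(2)}=S^{(1)}$. By Section 4 these tangles are normal of type $I$, and their deviations are nonzero, lie in $p_i^{k_i}\mathbb Z[t^{\pm1}]$ and vanish at $q=-1$. Hence $\prod_iD_i\in n\,\mathbb Z[t^{\pm1}]$.

**Step 3: removing $(1+t)^{r+1}$.** By (9), $(1+t)^{r+1}(V(K)-1)\in n\Lambda\cap\mathbb Z[t^{\pm1}]=n\,\mathbb Z[t^{\pm1}]$. The polynomial $1+t$ is monic, so it is not a zero divisor in $(\mathbb Z/n)[t^{\pm1}]$. Therefore $V(K)\equiv1\pmod n$. Since $V(K)\ne1$, the knot $K$ is nontrivial. $\blacksquare$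

## 8. Vanishing at roots of unity: proof of Theorem B

**Step 1: a tangle whose deviation has prescribed factors.** Let $b=2\ell$ and $C=\sigma^{16b}F^2(\sigma^{-b})$, which is normal of type $I$ by Lemma 1 and stacking. As in (4), its deviation is
$$D_C=q^{-16b}\big[z^2(q^b-1)-(q^{16b}-1)\big]=q^{-16b}(q^b-1)\Big(z^2-\sum_{j=0}^{15}q^{jb}\Big).$$
The last factor is nonzero, since $z^2$ has degree $6<15b$. It vanishes at $q=1$, where its value is $16-16$, so it is divisible by $q-1$. With $q^b=t^{2\ell}$ and $q-1=-(1+t)$ we get $D_C\ne0$ and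
$$D_C\in(1-t^{2\ell})(1+t)\,\mathbb Z[t^{\pm1}].$$
Also $D_C$ vanishes at $q=-1$, because $b$ is even.

**Step 2: the knot $K$.** Let $n=\prod_{i=1}^sp_i^{k_i}$, with $s=0$ if $n=1$, and put $M=m+s+1\ge2$. Use $r=M+s$ slots: $M$ of them filled with (the rotation of) $C$, the others with the $S_{p_i,k_i}$, $1\le i\le s$. The hypotheses of Section 7 hold, and (9) gives $V(K)\ne1$ and
$$(1+t)^{M+s+1}\big(V(K)-1\big)\in n\,(1-t^{2\ell})^M(1+t)^M\Lambda .$$
Cancel $(1+t)^M$. There remain $s+1$ factors $1+t$ on the left. Write $(1-t^{2\ell})^M=(1-t^{2\ell})^m(1-t^{2\ell})^{s+1}$. Since $1+t$ divides $1-t^{2\ell}$, we can cancel $(1+t)^{s+1}$ against the second factor and obtain $V(K)-1\in n(1-t^{2\ell})^m\Lambda$. The quotient lies in $\Lambda\cap\mathbb Q(t)=\mathbb Z[t^{\pm1}]$. Since $1-t^\ell$ divides $1-t^{2\ell}$, the first statement follows.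

**Step 3: infinitely many knots near a given $J$.** For $j\ge1$ let $K_j=J\#K\#\cdots\#K$ with $j$ copies of $K$. Then
$$V(K_j)-V(J)=V(J)\big(V(K)^j-1\big)$$
is divisible by $V(K)-1$ in $\mathbb Z[t^{\pm1}]$, hence lies in $n(1-t^\ell)^m\mathbb Z[t^{\pm1}]$. The $V(K_j)$ are pairwise distinct. Indeed $V(J)$ and $V(K)$ are nonzero, as both are $1$ at $t=1$. If $V(K_i)=V(K_j)$ with $i\neq j$, then $V(K)^i=V(K)^j$, so $V(K)$ is a root of unity in $\mathbb Q(t)$, hence $\pm1$, hence $1$ by $V(1)=1$. This contradicts $V(K)\ne1$. $\blacksquare$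

Taking $J$ to be the unknot: for every $n\ge2$ there are infinitely many $n$-trivial knots with distinct Jones polynomials, and they can be chosen so that $V-1$ vanishes to order at least any prescribed $m$ at all $\ell$-th roots of unity, for any prescribed $\ell$.
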